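\title{Torsion in the poset of partitions of a multiset}

\begin{abstract}
Let $\Pi_n/S_\lambda$ be the poset of partitions of the multiset $\{1^{\lambda_1},\dots,k^{\lambda_k}\}$, the quotient of the partition lattice $\Pi_n$ by a Young subgroup. Babson and Hersh asked whether the order complex of its proper part is always homotopy equivalent to a wedge of spheres of top dimension $n-3$. We show that it is not. For $\lambda=(2,2,2,2)$ the complex has dimension $5$, and its fourth reduced integral homology group is $(\mathbb Z/2)^6$. More generally, for $\lambda=(2^m)$ we split off top-dimensional spheres and compute the integral homology of the remaining summand. It has $2$-torsion below the top degree exactly when $m\ge4$. The torsion comes from the involution that interchanges two equal blocks $\{1,\dots,m\}$, in the same way that torsion appears in real projective spaces. In the positive direction, we show that the answer is yes whenever $\lambda$ has a part equal to $1$.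
\end{abstract}

\section{The question and the answer}

Let $\lambda=(\lambda_1,\dots,\lambda_k)$ be a partition of $n\ge3$, and let $M=\{1^{\lambda_1},\dots,k^{\lambda_k}\}$ be the multiset in which the letter $i$ occurs $\lambda_i$ times. A \emph{partition} of $M$ is a multiset of nonempty sub-multisets of $M$, called blocks, whose multiset union is $M$. For instance, $\{12,1,2\}$ and $\{12,12\}$ are partitions of $\{1,1,2,2\}$, where $12$ stands for the block $\{1,2\}$. Write $\pi\le\sigma$ if $\sigma$ can be obtained from $\pi$ by merging blocks. The resulting poset is the quotient $\Pi_n/S_\lambda$ of the lattice $\Pi_n$ of set partitions of $\{1,\dots,n\}$ by the Young subgroup $S_\lambda=S_{\lambda_1}\times\cdots\times S_{\lambda_k}$: we forget which copy of a letter is which, and $\pi\le\sigma$ means that some representative of the orbit $\pi$ refines some representative of the orbit $\sigma$. For $\lambda=(1,\dots,1)$ it is $\Pi_n$ itself, and for $\lambda=(n)$ it is the poset of partitions of the integer $n$.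

The poset $\Pi_n/S_\lambda$ is graded of rank $n-1$; the rank of an element is $n$ minus its number of blocks. The bottom $\hat0$ is the partition into singletons, and the top $\hat1$ has the single block $M$. Let $\Delta(\Pi_n/S_\lambda)$ denote the order complex of the proper part $\Pi_n/S_\lambda\setminus\{\hat0,\hat1\}$, that is, the simplicial complex of chains of the proper part. It is nonempty of dimension $n-3$. By a \emph{wedge of spheres of top dimension} we mean a wedge of spheres $S^{n-3}$; the empty wedge, a point, is allowed.

For $\lambda=(1,\dots,1)$ the complex is a wedge of $(n-1)!$ spheres $S^{n-3}$. Does this survive the identifications made by $S_\lambda$? Ziegler showed that for $\lambda=(n)$ the poset is in general not Cohen--Macaulay, so one cannot expect all its open intervals to behave well. On the other hand, Babson and Hersh \cite{BH} showed that $\Delta(\Pi_n/S_\lambda)$ is a wedge of spheres of top dimension for hooks $\lambda=(\lambda_1,1,\dots,1)$, and they posed the general question: \emph{is $\Delta(\Pi_n/S_\lambda)$ homotopy equivalent to a wedge of $(n-3)$-spheres for every $\lambda$?}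

A single part equal to $1$ is enough for a positive answer.

\begin{theorem}\label{thm:one}
Let $n\ge3$ and suppose that $\lambda$ has a part equal to $1$. Then $\Delta(\Pi_n/S_\lambda)$ is homotopy equivalent to a wedge of $(n-1)!/\prod_i\lambda_i!$ spheres $S^{n-3}$.
\end{theorem}

So one might guess that the answer is yes in general. There is a reason for doubt, however: dividing by a group can create torsion, as the passage from a sphere to a projective space shows. The simplest shapes without a part equal to $1$ and with several letters are $(2^m)=(2,\dots,2)$, and there this does happen. Write $[m]=\{1,\dots,m\}$, let $\Sigma$ denote suspension, and let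
\[
Y_m=\bigl(\hat0,\{[m],[m]\}\bigr)\subset \Pi_{2m}/S_{(2^m)}
\]
be the open interval below the partition with two equal blocks $[m]$.

\begin{theorem}\label{thm:twos}
Let $m\ge2$. Then
\[
\Delta(\Pi_{2m}/S_{(2^m)})\;\simeq\;\Bigl(\bigvee S^{2m-3}\Bigr)\vee\Sigma\Delta(Y_m)
\]
for some finite wedge of spheres $S^{2m-3}$. Here $\Delta(Y_2)$ is a point. For $m\ge3$, with $f=(m-1)!$,
\[
\widetilde H_d(Y_m;\mathbb Z)\cong
\begin{cases}
(\mathbb Z/2)^{f} & \text{if } m-1\le d\le 2m-5 \text{ and } d\equiv m-1 \pmod 2,\\
\mathbb Z^{\,f(f+(-1)^{m-1})/2} & \text{if } d=2m-4,\\
0 & \text{otherwise.}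
\end{cases}
\]
Consequently $\Delta(\Pi_{2m}/S_{(2^m)})$ is a wedge of spheres of top dimension if and only if $m\le3$. For $m\ge4$ it has $\widetilde H_m\cong(\mathbb Z/2)^{(m-1)!}\ne0$, although $m<2m-3$.
\end{theorem}

So the answer to the question is negative. For $\lambda=(2,2,2,2)$ the complex has dimension $5$ and $\widetilde H_4\cong(\mathbb Z/2)^6$. The two theorems together cover all $\lambda$ with small parts.

\begin{corollary}\label{cor:small}
Let $n\ge3$ and suppose that all parts of $\lambda$ are at most $2$. Then $\Delta(\Pi_n/S_\lambda)$ is a wedge of $(n-3)$-spheres if and only if $\lambda$ is not of the form $(2^m)$ with $m\ge4$.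
\end{corollary}

\begin{proof}
Either some part is $1$, and Theorem~\ref{thm:one} applies, or $\lambda=(2^m)$ with $m\ge2$, and Theorem~\ref{thm:twos} applies.
\end{proof}

The shapes in which all parts are at least $2$ and some part is at least $3$ are not treated here.

Section~\ref{sec:mechanism} shows the mechanism in small cases, and Section~\ref{sec:tools} recalls the topological tools. Sections~\ref{sec:split}--\ref{sec:end} prove Theorem~\ref{thm:twos}. Section~\ref{sec:one} proves Theorem~\ref{thm:one}; it is independent of Sections~\ref{sec:split}--\ref{sec:end}.

\section{The mechanism in small cases}\label{sec:mechanism}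

\subsection*{Two letters}
For $\lambda=(2,2)$ the proper part has three elements of rank $1$ and four of rank $2$. Its order complex, drawn in Figure~\ref{fig:hexagon}, is a hexagon with a tail, so it is homotopy equivalent to $S^1$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[every node/.style={font=\small}]
\node (D) at (-3.6,0) {$\{11,22\}$};
\node (A) at (-1.8,1.1) {$\{11,2,2\}$};
\node (E) at (1.2,1.1) {$\{112,2\}$};
\node (C) at (3,0) {$\{12,1,2\}$};
\node (F) at (1.2,-1.1) {$\{122,1\}$};
\node (B) at (-1.8,-1.1) {$\{22,1,1\}$};
\node (G) at (6,0) {$\{12,12\}$};
\draw (D)--(A)--(E)--(C)--(F)--(B)--(D);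
\draw (C)--(G);
\end{tikzpicture}
\caption{The order complex of the proper part of $\Pi_4/S_{(2,2)}$. Three-block partitions have rank $1$, two-block partitions have rank $2$, and edges are comparabilities.}
\label{fig:hexagon}
\end{figure}

The general argument builds this graph as follows. Start with the elements in which the two $1$'s share a block, namely $\{11,2,2\}$, $\{112,2\}$ and $\{11,22\}$; they form a contractible poset, since $\{11,2,2\}$ is its minimum. Add the other elements from the bottom up. Each of $\{22,1,1\}$ and $\{12,1,2\}$ is attached to a single vertex, which does not change the homotopy type. The last two elements are the two ways to split $\hat1=\{1122\}$ into two blocks each containing one $1$. The element $\{122,1\}$ is attached to two vertices and creates the circle. The element $\{12,12\}$ is attached to one vertex and contributes nothing.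

Why does $\{12,12\}$ have only one atom below it? If its two blocks were distinguishable, the interval below it would be $\Pi_2\times\Pi_2$, whose proper part consists of two points. The interchange of the two blocks identifies these points: a sphere $S^0$ has been replaced by $\mathbb{RP}^0$.

\subsection*{The swap on a sphere}
In general, lifting $\{[m],[m]\}$ to an ordered pair of blocks replaces $Y_m$ by the proper part of $\Pi_m\times\Pi_m$, a wedge of spheres of dimension $2m-4$, on which the swap $(\sigma,\tau)\mapsto(\tau,\sigma)$ acts. To see what the swap does to one sphere, put $k=m-1$ and send $I\subseteq[k]$ to the partition of $[m]$ with block $I\cup\{m\}$ and all other blocks singletons. This embeds a Boolean lattice $B_k$ in $\Pi_m$, and $B_k\times B_k\subset\Pi_m\times\Pi_m$ is invariant under the swap. The order complex of the proper part of $B_k\times B_k$ is the barycentric subdivision of the boundary of a simplex with $2k$ vertices. Translate the standard simplex in $\mathbb R^{2k}$ into the hyperplane $\sum x_i=0$ so that its barycenter is $0$, and project its boundary radially to the unit sphere $S^{2k-2}$ of this hyperplane. The swap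 becomes a linear isometry, which interchanges the first $k$ coordinates with the last $k$. On the hyperplane its fixed space has dimension $k-1$ and its $(-1)$-eigenspace has dimension $k$. So the sphere is the join $S^{k-2}*S^{k-1}$, on which the swap is the identity on the first factor and antipodal on the second, and the quotient is
\[
S^{k-2}*\mathbb{RP}^{k-1}\cong\Sigma^{m-2}\,\mathbb{RP}^{m-2}.
\]
For $m=2$ this is a point, for $m=3$ it is $S^2$, and for $m=4$ it is $\Sigma^2\mathbb{RP}^2$, which has $\widetilde H_3\cong\mathbb Z/2$. In general $\widetilde H_d(\Sigma^{m-2}\mathbb{RP}^{m-2})$ is $\mathbb Z/2$ for $m-1\le d\le2m-5$ with $d\equiv m-1$ modulo $2$; it is $\mathbb Z$ in degree $d=2m-4$ if $m$ is odd, and it vanishes otherwise. This is the formula of Theorem~\ref{thm:twos} with $f$ replaced by $1$.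

The model is not a proof, because $Y_m$ is in general not the quotient by the swap alone. For example,
\[
q=\{12,1,2,34,3,4\}<\{1234,1234\}
\]
has four lifts to $\Pi_4\times\Pi_4$, namely $(12|34,\,1|2|3|4)$, $(12|3|4,\,1|2|34)$ and the swaps of these: the letters $\{1,2\}$ and $\{3,4\}$ can be flipped independently. The main point of Section~\ref{sec:pair} is that such extra identifications occur only in a part of the poset that retracts, up to homotopy, to the fixed points of the swap, so that they do no harm.

\section{Conventions and tools}\label{sec:tools}

All posets are finite. Topological terms applied to a poset refer to its order complex. We write $*$ for the join and $\Sigma$ for unreduced suspension, and we set $S^{-1}=\emptyset$ and $\Sigma\emptyset=S^0$. A poset with a minimum or a maximum is contractible, because its order complex is a cone. The join of a contractible complex with any complex, possibly empty, is contractible. All wedges below are wedges of suspensions. Since $\Sigma K$ is connected for $K\ne\emptyset$, and the two points of $\Sigma\emptyset=S^0$ are interchangeable, their homotopy types do not depend on the base points. For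 nonempty complexes reduced and unreduced suspension agree up to homotopy, so $\Sigma\bigvee_iA_i\simeq\bigvee_i\Sigma A_i$ if all $A_i$ are nonempty. The word ``singletons'' stands for all remaining elements of $M$, each as a block of size one, and $uS$ denotes the multiset obtained from $S$ by adding one letter $u$.

\begin{enumerate}
\item[(T1)] \emph{Adding elements.} Let $X$ be a poset and $X_0\subseteq X$, and add the elements $x_1,\dots,x_t$ of $X\setminus X_0$ one at a time. Adding $x_i$ attaches a cone over its link
\[
K_i=\Delta(\{z<x_i\})*\Delta(\{z>x_i\}),
\]
where $z$ ranges over the elements already present. If $K_i$ is contractible, the homotopy type does not change. If $X_0$ is contractible and the $x_i$ form an antichain, the cones meet only inside $\Delta(X_0)$, and $\Delta(X)\simeq\Delta(X)/\Delta(X_0)\simeq\bigvee_i\Sigma K_i$. An empty $K_i$ contributes an isolated point, that is, a wedge summand $S^0=\Sigma\emptyset$.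
\item[(T2)] \emph{Quillen's fiber lemma.} If $g:X\to Y$ is order preserving and $g^{-1}(Y_{\ge y})$ is contractible for every $y\in Y$, then $g$ is a homotopy equivalence.
\item[(T3)] \emph{Unions of principal filters.} Let $L$ be a lattice with minimum $0$, and let $X$ be an order ideal of $L\setminus\{0\}$. If $x_1,\dots,x_t\in X$ ($t\ge1$) have their join $j=x_1\vee\dots\vee x_t$ in $X$, then $F=\bigcup_iX_{\ge x_i}$ is contractible. Indeed, the minimum of a chain in $F$ lies in some $X_{\ge x_i}$, and then so does the whole chain; thus the complexes $\Delta(X_{\ge x_i})$ cover $\Delta(F)$. For $\emptyset\ne I\subseteq\{1,\dots,t\}$ put $x_I=\bigvee_{i\in I}x_i$. The intersection of the $X_{\ge x_i}$, $i\in I$, is $X_{\ge x_I}$, which has the minimum $x_I$, since $0\ne x_I\le j$ gives $x_I\in X$. So all intersections are contractible, and by the nerve lemma $F$ is homotopy equivalent to a simplex.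
\item[(T4)] \emph{Geometric lattices} (Folkman, Bj\"orner). The proper part of a geometric lattice of rank $r\ge1$ is a wedge of $|\mu(0,1)|$ spheres $S^{r-2}$, where $\mu$ is the M\"obius function. (For $r=1$ we have $|\mu(0,1)|=1$, and the proper part is $S^{-1}=\emptyset$.) Partition lattices and their products are geometric. The lattice $\Pi_m$ has rank $m-1$ and $|\mu(0,1)|=(m-1)!$, and $\mu$ is multiplicative on products.
\item[(T5)] \emph{Closure maps.} If $c:X\to X$ is order preserving, $c(x)\ge x$ for all $x$, and $c$ is the identity on $D=c(X)$, then $D\hookrightarrow X$ is a homotopy equivalence. Indeed, comparable order-preserving maps are homotopic, so $c:X\to D$ is a homotopy inverse.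
\end{enumerate}

\section{Splitting a doubled letter}\label{sec:split}

The first step generalizes the computation for $\lambda=(2,2)$. If both copies of a letter $u$ lie in one block of $w$, the interval below $w$ can be rebuilt from intervals below elements in which the two copies are separated.

\begin{lemma}\label{lem:split}
Let $u$ be a letter of multiplicity $2$ in $M$. Let $w\in\Pi_n/S_\lambda$ have a block $B=uuR$, and assume that $w\ne a:=\{uu\}\cup\text{singletons}$. Then
\[
(\hat0,w)\;\simeq\bigvee_{\{S,T\}:\,S+T=R}\Sigma\,(\hat0,w_{S,T}),
\]
where $S+T$ is the multiset sum and $w_{S,T}$ is $w$ with the block $B$ replaced by the two blocks $uS$ and $uT$. The pairs $\{S,T\}$ are unordered; $S=T$, $S=\emptyset$ and $T=\emptyset$ are allowed.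
\end{lemma}

\begin{proof}
Let $I=(\hat0,w)$. Since $uu\subseteq B$ and $w\ne a$, we have $a\in I$. The filter $I_{\ge a}$ consists of the elements of $I$ with both $u$'s in one block, and it is contractible. The other elements of $I$ form an ideal $W$ of $I$.

Write $r\in W$ as $r=\{uS,uT\}\cup\rho$, and let $r^*=\{uu(S+T)\}\cup\rho$. Both $u$'s lie in one block of $w$, so any merging from $r$ to $w$ puts $uS$ and $uT$ together; hence $r<r^*\le w$. For the same reason every $s\in I_{\ge a}$ with $s>r$ satisfies $s\ge r^*$.

Add the elements of $W$ to $I_{\ge a}$ from the bottom up. When $r$ is added, the elements below it are those of $W_{<r}$, and the elements above it that are present are those of $I_{\ge a}\cap I_{>r}$. So its link is $\Delta(W_{<r})*\Delta(I_{\ge a}\cap I_{>r})$. If $r^*\ne w$, then $r^*$ is the minimum of $I_{\ge a}\cap I_{>r}$, the link is contractible, and the homotopy type does not change.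

If $r^*=w$, then $uu(S+T)=B$, so $r=w_{S,T}$ with $S+T=R$. Conversely, let $S+T=R$. Then $w_{S,T}$ is below $w$, its two $u$'s lie in different blocks, and it is not $\hat0$, since $w_{S,T}=\hat0$ would force $w=a$. So $w_{S,T}\in W$, and $(w_{S,T})^*=w$. Different $\{S,T\}$ give different $w_{S,T}$, because $uS$ and $uT$ are the blocks containing $u$. The elements $w_{S,T}$ are covered by $w$, hence maximal in $I$. So they form an antichain and can all be added last, to a poset that is still contractible. For $r=w_{S,T}$ the set $I_{\ge a}\cap I_{>r}$ is empty and $W_{<r}=(\hat0,r)$, so the link is $\Delta(\hat0,r)$. Now apply (T1).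
\end{proof}

The multiplicity $2$ is what makes $r^*$ the least way to bring two $u$'s together. Above $\{ux,uy,uz\}$, for instance, both $\{uuxy,uz\}$ and $\{uuxz,uy\}$ are minimal with two $u$'s in one block.

Now let $\lambda=(2^m)$, $m\ge2$, with letters $1,\dots,m$. Every letter occurs twice, so an element $w$ can be viewed as a multigraph $\Gamma(w)$. Its vertices are the blocks of $w$ (equal blocks give different vertices), and each letter $e$ is an edge joining its two occurrences; it is a loop if both occurrences lie in one block. Thus a letter can be split, in the sense of Lemma~\ref{lem:split}, only when it is a loop. The graph $\Gamma(\hat1)$ is one vertex with $m$ loops.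

Apply Lemma~\ref{lem:split} to $\hat1$, then to all resulting elements that still have loops, always splitting at the smallest letter that is a loop. We have to check the following.

\emph{The graph stays connected.} In $\Gamma(w_{S,T})$ the edge $u$ joins the two new vertices, and contracting it gives $\Gamma(w)$ with the loop $u$ removed. Hence $\Gamma(w_{S,T})$ is connected if $\Gamma(w)$ is.

\emph{The hypothesis $w\ne a$ holds.} The vertex $uu$ of $\Gamma(a)$ carries only a loop, and there are further vertices since $m\ge2$. So $\Gamma(a)$ is disconnected, and $w\ne a$ whenever $\Gamma(w)$ is connected.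

\emph{The procedure stops.} In each step the number of loops decreases: $u$ ceases to be a loop, and no new loops arise.

Each step adds one vertex and one suspension. The wedge summands in Lemma~\ref{lem:split} are suspensions, hence nonempty, so further suspensions distribute over the wedges that occur. We obtain
\begin{equation}\label{eq:split}
\Delta(\Pi_{2m}/S_{(2^m)})\;\simeq\;\bigvee_{p}\Sigma^{v(p)-1}\Delta(\hat0,p),
\end{equation}
a finite wedge, with possible repetitions, over elements $p$ for which $\Gamma(p)$ is connected and loopless. Here $v(p)\ge2$ is the number of blocks of $p$. If $v(p)=2$, then $p$ arises in the first step and both its blocks are sets, so $p=\{[m],[m]\}$. This $p$ occurs exactly once, as the summand $S=T=\{2,\dots,m\}$ of the first step.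

\section{Lifting to a product of partition lattices}\label{sec:lift}

The blocks of a loopless $p$ are sets. If they were distinguishable, the interval below $p$ would be a product of partition lattices, which is well understood. We now compare the two.

Let $G=\Gamma(p)$ be connected and loopless, with vertex set $V$, and let $E_v\subseteq[m]$ be the block of $p$ at $v\in V$, that is, the set of edges of $G$ at $v$. Let
\[
L=\prod_{v\in V}\Pi(E_v),\qquad L'=L\setminus\{0,1\},
\]
where $\Pi(E)$ is the lattice of partitions of the set $E$. This is a geometric lattice of rank $\sum_v(|E_v|-1)=2m-v(p)$. A connected graph with $m$ edges has at most $m+1$ vertices, so the rank is at least $m-1\ge1$. Let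
\[
\varphi:L\to[\hat0,p]
\]
send $(\sigma_v)_{v\in V}$ to the multiset union of the $\sigma_v$. The map $\varphi$ preserves order and rank. So it is strictly order preserving, $\varphi^{-1}(\hat0)=\{0\}$ and $\varphi^{-1}(p)=\{1\}$. An element of $\varphi^{-1}(q)$ is called a \emph{lift} of $q$.

\begin{lemma}\label{lem:lift}
Let $s\in L$ and $q\in[\hat0,p]$. Then $\varphi(s)\ge q$ if and only if $s\ge\tilde q$ for some lift $\tilde q$ of $q$. In particular, every $q\le p$ has a lift.
\end{lemma}

\begin{proof}
If $s\ge\tilde q$, then $\varphi(s)\ge\varphi(\tilde q)=q$. Conversely, suppose $\varphi(s)\ge q$. A merging from $q$ to $\varphi(s)$ assigns each block of $q$ to a block occurrence of $\varphi(s)$, that is, to a block of some component $\sigma_v$ of $s$. The blocks assigned to a given block of $\sigma_v$ have that set as their multiset sum, so they partition it. This refines $s$ to a lift of $q$. For the last statement take $s=1$.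
\end{proof}

Every lift of $q$ is induced by a map $h$ from the vertices of $\Gamma(q)$ (the blocks of $q$) to $V$ such that the blocks sent to $v$ partition $E_v$. A letter $e$ lies in $E_v$ exactly for the two ends $v$ of $e$ in $G$. So $\Gamma(q)$ has no loops, and $h$ sends the two ends of each edge $e$ of $\Gamma(q)$ to the two distinct ends of $e$ in $G$.

To apply (T2) to $\varphi$ we need the union of the filters above all lifts of a given $q$ to be contractible. By (T3) this follows once the lifts have a common upper bound other than $1$. We therefore ask how two lifts can differ.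

\begin{lemma}\label{lem:three}
If $v(p)\ge3$, then $\varphi:L'\to(\hat0,p)$ is a homotopy equivalence. Hence $(\hat0,p)$ is a wedge of spheres $S^{2m-v(p)-2}$.
\end{lemma}

\begin{proof}
Let $q\in(\hat0,p)$ and let $h,h'$ induce lifts of $q$. Let $K$ be a component of $\Gamma(q)$, with edge set $E(K)$. Suppose that $h(B)=x\ne y=h'(B)$ for some block $B$ in $K$. Then $B\subseteq E_x\cap E_y$, so every $e\in B$ joins $x$ and $y$ in $G$, and the other end $B'$ of $e$ in $\Gamma(q)$ satisfies $h(B')=y$ and $h'(B')=x$. So $h$ and $h'$ also differ on $B'$, and we can repeat the argument there. Since $K$ is connected, all edges of $K$ join $x$ and $y$ in $G$, and on $K$ the map $h'$ is $h$ followed by the interchange of $x$ and $y$. Call a component $K$ \emph{parallel} if all its edges join one and the same pair of vertices in $G$. We have shown that any two lifts of $q$ differ only by flips on parallel components.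

Fix a lift $\tilde q$, induced by $h$. For each parallel component $K$, between $x$ and $y$ say, merge all blocks of $K$ at $x$ into one block and all blocks of $K$ at $y$ into one block. Each edge of $K$ has one end at $x$ and one end at $y$, so the blocks of $K$ at $x$ partition $E(K)$, and so do those at $y$. Hence both new blocks equal $E(K)$, and a flip of $K$ does not affect them. So the resulting element $j\in L$ lies above every lift of $q$, and $j\ge\tilde q\ne0$.

We claim that $j\ne1$. Suppose $j=1$. If there is a parallel component $K$ between $x$ and $y$, then $E_x=E(K)=E_y$, and no edge of $G$ leaves $\{x,y\}$. This contradicts the connectedness of $G$ and $|V|\ge3$. If there is no parallel component, then $\tilde q=j=1$, so $q=p$, a contradiction.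

By Lemma~\ref{lem:lift}, the elements of $L'$ mapped by $\varphi$ to elements $\ge q$ form the union of the filters $L'_{\ge\tilde q}$ over all lifts $\tilde q$ of $q$. The join of these lifts is nonzero and at most $j<1$, so it lies in $L'$, and the union is contractible by (T3) with $X=L'$. Now (T2) shows that $\varphi:L'\to(\hat0,p)$ is a homotopy equivalence, and (T4) gives the last statement, since $L$ has rank $2m-v(p)\ge1$.
\end{proof}

By Lemma~\ref{lem:three}, each summand of \eqref{eq:split} with $v(p)\ge3$ is a wedge of spheres of dimension $(2m-v(p)-2)+(v(p)-1)=2m-3$. Only the summand for $p=\{[m],[m]\}$ remains, and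
\begin{equation}\label{eq:reduced}
\Delta(\Pi_{2m}/S_{(2^m)})\;\simeq\;\Bigl(\bigvee S^{2m-3}\Bigr)\vee\Sigma\Delta(Y_m).
\end{equation}

The hypothesis $v(p)\ge3$ was used exactly once, to exclude $j=1$, and it is needed: for $p=\{12,12\}$ the poset $L'$ has two points and $(\hat0,p)$ has one.

\section{The interval below two equal blocks}\label{sec:pair}

Throughout this section $m\ge3$, $p=\{[m],[m]\}$, $Y=Y_m$ and $f=(m-1)!$. Now $L=\Pi_m\times\Pi_m$, and we write its elements as $(\sigma,\tau)$. The map $\varphi$ restricts to $L'\to Y$. Let $t(\sigma,\tau)=(\tau,\sigma)$ and $C_2=\{1,t\}$. Then $\varphi t=\varphi$.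

\subsection*{Connected and disconnected elements}
If $q\in Y$ has connected graph $\Gamma(q)$, flipping its only component is the same as applying $t$, and the argument of Lemma~\ref{lem:three} breaks down: the join of the two lifts is $1$. If $\Gamma(q)$ is disconnected, the lifts of $q$ still have a common upper bound other than $1$. So we treat the two kinds of elements separately. The following function distinguishes them.

Let $q=\varphi(\sigma,\tau)$. In $\Gamma(q)$ the edge $e$ joins the block of $\sigma$ containing $e$ to the block of $\tau$ containing $e$. Hence two letters lie in the same block of $\sigma\vee\tau$ if and only if they are edges of the same component of $\Gamma(q)$, and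
\[
J(q):=\sigma\vee\tau
\]
depends only on $q$. Every lift of $q$ is at most $(J(q),J(q))$. If $q\le q'$, then by Lemma~\ref{lem:lift} a lift of $q'$ has a lift of $q$ below it, so $J(q)\le J(q')$. Finally, every lift of $q$ is induced by a proper $2$-coloring of the vertices of $\Gamma(q)$, and a connected graph has at most two of these, which differ by the interchange of the colors. So if $J(q)=1$, that is, if $\Gamma(q)$ is connected, the lifts of $q=\varphi(\sigma,\tau)$ are exactly $(\sigma,\tau)$ and $(\tau,\sigma)$.

Put
\[
L_1=\{(\sigma,\tau)\in L':\sigma\vee\tau=1\},\qquad L_0=L'\setminus L_1,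
\]
\[
Y_1=\{q\in Y:J(q)=1\},\qquad Y_0=Y\setminus Y_1.
\]
Since $J$ is monotone, $L_1$ and $Y_1$ are filters and $L_0$ and $Y_0$ are ideals, in $L'$ and $Y$ respectively; moreover $\varphi^{-1}(Y_i)=L_i$ and $\varphi(L_i)=Y_i$. The swap $t$ acts freely on $L_1$: if $\sigma=\tau$ and $\sigma\vee\tau=1$, then $(\sigma,\tau)=(1,1)\notin L'$.

\subsection*{Comparing relative chains}
We first compare $L'$ and $Y$ relative to their disconnected parts, where $\varphi$ turns out to behave like a free quotient.

Let $C=C_*(L',L_0;\mathbb Z)$, with simplices oriented by the order of $L'$. A basis of $C$ consists of the chains of $L'$ whose maximum lies in $L_1$. If $t$ maps such a chain to itself, it fixes its maximum, which is impossible. So $C_2$ permutes the basis freely and without signs, and $C$ is a complex of free $\mathbb Z[C_2]$-modules. For a $\mathbb Z[C_2]$-module $A$ let $A_{C_2}=A/(1-t)A=\mathbb Z\otimes_{\mathbb Z[C_2]}A$ be its module of coinvariants. The complex $C_{C_2}$ has as basis the $C_2$-orbits of the chains above. Since $\varphi$ is strictly order preserving, maps $L_0$ to $Y_0$ and satisfies $\varphi t=\varphi$, it induces a chain map $C_{C_2}\to C_*(Y,Y_0;\mathbb Z)$.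

\begin{proposition}\label{prop:compare}
The map $\varphi$ induces an isomorphism $H_*(C_{C_2})\cong H_*(Y,Y_0;\mathbb Z)$.
\end{proposition}

\begin{proof}
Filter both complexes by the number $s\ge1$ of elements of a chain that lie in $L_1$, respectively in $Y_1$; the boundary does not increase $s$. Since $L_0$ is an ideal, a basis chain has the form
\[
x_0<\dots<x_k<y_1<\dots<y_s,\qquad x_i\in L_0,\ y_i\in L_1,\ k\ge-1.
\]
In the $s$-th graded piece the boundary only deletes elements $x_i$, with sign $(-1)^i$. By an $s$-chain we mean a chain with $s$ elements. Choose a representative of each $C_2$-orbit of $s$-chains in $L_1$. As $C_2$ acts freely on these, each orbit of basis chains has exactly one member whose upper part $y_1<\dots<y_s$ is a chosen representative. For $Y$ the same description holds without a group action. So the graded pieces are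
\[
\bigoplus_{[y_1<\dots<y_s]}\widetilde C_{*-s}(L_{0,<y_1})
\qquad\text{and}\qquad
\bigoplus_{r_1<\dots<r_s}\widetilde C_{*-s}(Y_{0,<r_1}),
\]
over the $C_2$-orbits of $s$-chains in $L_1$ and the $s$-chains in $Y_1$, respectively. Here $L_{0,<y}=\{x\in L_0:x<y\}$, the poset $Y_{0,<r}$ is defined in the same way, and $\widetilde C$ is the augmented chain complex, with the empty chain in degree $-1$. The map sends the summand of $[y_1<\dots<y_s]$ to that of $\varphi(y_1)<\dots<\varphi(y_s)$ by the chain map induced by $\varphi:L_{0,<y_1}\to Y_{0,<\varphi(y_1)}$. We show the following.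
\begin{enumerate}
\item[(i)] $\varphi$ induces a bijection from $C_2$-orbits of $s$-chains in $L_1$ to $s$-chains in $Y_1$.
\item[(ii)] For $y\in L_1$ and $r=\varphi(y)$, the map $g:L_{0,<y}\to Y_{0,<r}$ induced by $\varphi$ is a homotopy equivalence.
\end{enumerate}
Given these, $\varphi$ induces isomorphisms on the homology of the graded pieces, and by the five lemma and induction over the finite filtrations the proposition follows.

\emph{Proof of} (i). Let $r_1<\dots<r_s$ be a chain in $Y_1$. Take a lift $y_s$ of $r_s$, and then, by Lemma~\ref{lem:lift}, successively a lift $y_{s-1}$ of $r_{s-1}$ below $y_s$, and so on. These lifts lie in $L_1=\varphi^{-1}(Y_1)$, which proves surjectivity. For injectivity let $(y_i)$ and $(y_i')$ have the same image. Then $y'_i\in\{y_i,ty_i\}$ for all $i$. Applying $t$ to the second chain if necessary, we may assume $y_1'=y_1=(\sigma,\tau)$. If $y_i'\ne y_i$ for some $i$, then $ty_i=y_i'\ge y_1$, so $y_i\ge ty_1$. Together with $y_i\ge y_1$ this gives $y_i\ge y_1\vee ty_1=(\sigma\vee\tau,\sigma\vee\tau)=(1,1)$, which is impossible in $L'$.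

\emph{Proof of} (ii). If $Y_{0,<r}=\emptyset$, then $L_{0,<y}=\emptyset$ too. Otherwise let $q\in Y_{0,<r}$. By Lemma~\ref{lem:lift}, $g^{-1}\bigl((Y_{0,<r})_{\ge q}\bigr)$ is the union of the sets $(L_{0,<y})_{\ge\tilde q}$ over the lifts $\tilde q\le y$ of $q$, and there is at least one such lift, since $\varphi(y)=r\ge q$. All these lifts lie in $L_0$, so they differ from $y\in L_1$ and belong to $L_{0,<y}$. Let $(\alpha,\beta)$ be their join. It is nonzero, it is at most $y$, and it is at most $(J(q),J(q))$, so $\alpha\vee\beta\le J(q)\ne1$. Hence $(\alpha,\beta)\in L_0$, it differs from $y$, and it lies in $L_{0,<y}$. As $L_{0,<y}$ is an order ideal of $L\setminus\{0\}$, (T3) and (T2) apply.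
\end{proof}

\subsection*{The homology of $C$ and of $Y_0$}
The disconnected parts retract, up to homotopy, to the fixed points of $t$ and their images. On $L_0$ consider the map $(\sigma,\tau)\mapsto(\sigma\vee\tau,\sigma\vee\tau)$. It takes values in $L_0$, because $\sigma\vee\tau\ne0,1$ there. It is order preserving, it is $\ge\mathrm{id}$, and it is the identity on its image
\[
D=\{(\pi,\pi):\pi\in\Pi_m,\ \pi\ne0,1\}.
\]
By (T5), $D\hookrightarrow L_0$ is a homotopy equivalence. The poset $D$ is isomorphic to the proper part of $\Pi_m$, so by (T4) $L_0$ is a wedge of $f$ spheres $S^{m-3}$. Since $t$ is the identity on $D$, it acts trivially on $H_*(L_0)$.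

Similarly, $q\mapsto\varphi(J(q),J(q))$ maps $Y_0$ to itself: for $q\in Y_0$ we have $J(q)\ne0,1$, and $J(\varphi(\pi,\pi))=\pi$. It is order preserving. It is $\ge\mathrm{id}$, since a lift of $q$ lies below $(J(q),J(q))$. It is the identity on its image $\varphi(D)$. The map $D\to\varphi(D)$ induced by $\varphi$ is an isomorphism of posets with inverse $q\mapsto(J(q),J(q))$. By (T5) the map $D\to Y_0$ induced by $\varphi$ is a homotopy equivalence. As $D\hookrightarrow L_0$ is one too,
\begin{equation}\label{eq:zero}
\varphi:L_0\to Y_0\quad\text{is a homotopy equivalence.}
\end{equation}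
In particular $\widetilde H_*(Y_0)$ is $\mathbb Z^f$, concentrated in degree $m-3$.

By (T4), $L'$ is a wedge of $f^2$ spheres $S^{2m-4}$. Since $m\ge3$, we have $m-2<2m-4$. The long exact sequence of the pair $(L',L_0)$, which is equivariant for $C_2$, gives
\begin{equation}\label{eq:HC}
H_{m-2}(C)\cong\widetilde H_{m-3}(L_0)\cong\mathbb Z^f\ \text{(trivial action)},\qquad H_{2m-4}(C)\cong\mathbb Z^{f^2},
\end{equation}
and $H_k(C)=0$ for all other $k$.

\subsection*{Coinvariants}
Strictly between degrees $m-2$ and $2m-4$ the complex $C$ is exact, so it looks like the beginning of a free resolution of the trivial module $\mathbb Z^f$. Its coinvariants therefore compute group homology there. Recall that $H_i(C_2;A)$ is the $i$-th homology of the coinvariants of a projective resolution of $A$ over $\mathbb Z[C_2]$. For the trivial module $\mathbb Z$, the resolution with all terms $\mathbb Z[C_2]$ and maps alternately $1-t$ and $1+t$ shows that $H_i(C_2;\mathbb Z)$ is $\mathbb Z$ for $i=0$, $\mathbb Z/2$ for odd $i>0$ and $0$ for even $i>0$. We set $H_i=0$ for $i<0$.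

\begin{lemma}\label{lem:resolution}
Let $0\le a<b$ be integers, and let $C$ be a complex of projective $\mathbb Z[C_2]$-modules with $C_k=0$ for $k<0$, such that $H_k(C)=0$ for $k<a$ and for $a<k<b$. Then $H_k(C_{C_2})\cong H_{k-a}(C_2;H_a(C))$ for all $k<b$.
\end{lemma}

\begin{proof}
Let $Z_k=\ker(C_k\to C_{k-1})$. Since $H_{k-1}(C)=0$ for $k\le a$, the sequences $0\to Z_k\to C_k\to Z_{k-1}\to0$ are exact for $k\le a$. Starting from $Z_0=C_0$, we see inductively that $Z_k$ is projective for $k\le a$ and that these sequences split. Let $C^{\ge}\subseteq C$ be the subcomplex
\[
\cdots\to C_{a+2}\to C_{a+1}\to Z_a\to0.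
\]
The quotient $C/C^{\ge}$ has terms $C_a/Z_a\cong Z_{a-1}$ in degree $a$ and $C_k$ in degrees $k<a$. It is a bounded-below exact complex of projectives, hence contractible. So $0\to C^{\ge}\to C\to C/C^{\ge}\to0$ splits in each degree, it remains exact on coinvariants, and $(C/C^{\ge})_{C_2}$ is acyclic. Hence $H_*(C_{C_2})\cong H_*(C^{\ge}_{C_2})$. This settles $k<a$.

Put $P_i=C^{\ge}_{a+i}$. These are projective modules, $H_0(P_\bullet)=H_a(C)$, and $P_\bullet$ is exact at $P_i$ for $1\le i\le b-a-1$. Keep $P_0,\dots,P_{b-a}$ and continue with a projective resolution of $\ker(P_{b-a}\to P_{b-a-1})$. This is a projective resolution of $H_a(C)$ that agrees with $P_\bullet$ in degrees at most $b-a$. So $H_i((P_\bullet)_{C_2})\cong H_i(C_2;H_a(C))$ for $0\le i\le b-a-1$.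
\end{proof}

By \eqref{eq:HC} the lemma applies to $C=C_*(L',L_0;\mathbb Z)$ with $a=m-2$ and $b=2m-4$. With Proposition~\ref{prop:compare} we get
\begin{equation}\label{eq:rel}
H_d(Y,Y_0;\mathbb Z)\cong H_{d-m+2}(C_2;\mathbb Z)^f\qquad(d\le2m-5).
\end{equation}
This group is $\mathbb Z^f$ for $d=m-2$, it is $(\mathbb Z/2)^f$ if $d>m-2$ and $d-m+2$ is odd, and it is $0$ for all other $d\le2m-5$.

\subsection*{From $(Y,Y_0)$ to $Y$}
Finally we show that the group $\mathbb Z^f$ in degree $m-2$ cancels against the homology of $Y_0$. Since $\widetilde H_*(Y_0)$ is concentrated in degree $m-3$, the exact sequence of the pair gives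
\begin{equation}\label{eq:abs}
\widetilde H_d(Y)\cong H_d(Y,Y_0)\qquad(d\ge m-1).
\end{equation}
By naturality, the composite
\[
H_{m-2}(L',L_0)\longrightarrow H_{m-2}(Y,Y_0)\overset{\partial}{\longrightarrow}\widetilde H_{m-3}(Y_0)
\]
equals $H_{m-2}(L',L_0)\to\widetilde H_{m-3}(L_0)\to\widetilde H_{m-3}(Y_0)$, in which the first map is an isomorphism by \eqref{eq:HC} and the second by \eqref{eq:zero}. So $\partial$ is surjective. Since $m-2\le2m-5$, \eqref{eq:rel} shows that $\partial$ is a surjection $\mathbb Z^f\to\mathbb Z^f$, hence an isomorphism. Together with $\widetilde H_{m-2}(Y_0)=0$ and $H_{m-3}(Y,Y_0)=0$ this gives $\widetilde H_{m-2}(Y)=\widetilde H_{m-3}(Y)=0$. For $d<m-3$ both $\widetilde H_d(Y_0)$ and $H_d(Y,Y_0)$ vanish, so $\widetilde H_d(Y)=0$. With \eqref{eq:rel} and \eqref{eq:abs} this proves the formula of Theorem~\ref{thm:twos} in all degrees $d\le2m-5$, because $d-m+2$ is odd exactly when $d\equiv m-1$ modulo $2$.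

The element $p$ has rank $2m-2$, so $\dim\Delta(Y)=2m-4$, and there is no homology in higher degrees. In degree $2m-4$ the group $\widetilde H_{2m-4}(Y)\cong H_{2m-4}(Y,Y_0)$ is free, of some rank $R$. Since $C$ is free over $\mathbb Z[C_2]$, \eqref{eq:HC} gives
\[
\chi(C_{C_2})=\tfrac12\chi(C)=\tfrac12\bigl(f^2+(-1)^mf\bigr).
\]
On the other hand, by \eqref{eq:rel} and Proposition~\ref{prop:compare}, the groups $H_*(C_{C_2})$ have rank $f$ in degree $m-2$, rank $R$ in degree $2m-4$, and rank $0$ in all other degrees, so $\chi(C_{C_2})=(-1)^mf+R$. Hence
\[
R=\tfrac12\bigl(f^2+(-1)^mf\bigr)-(-1)^mf=\tfrac12f\bigl(f+(-1)^{m-1}\bigr).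
\]
This completes the computation of $\widetilde H_*(Y_m;\mathbb Z)$ for $m\ge3$.

\section{End of the proof of Theorem~\ref{thm:twos}}\label{sec:end}

The splitting is \eqref{eq:reduced}, and the homology of $Y_m$ for $m\ge3$ was computed in Section~\ref{sec:pair}. It remains to decide when the complex is a wedge of $(2m-3)$-spheres.

\emph{Case $m\ge4$.} Then $m-1\le2m-5$, so $\widetilde H_{m-1}(Y_m;\mathbb Z)\cong(\mathbb Z/2)^{(m-1)!}$. As $m<2m-3$, the spheres in \eqref{eq:reduced} do not contribute in degree $m$, and
\[
\widetilde H_m\bigl(\Delta(\Pi_{2m}/S_{(2^m)});\mathbb Z\bigr)\cong\widetilde H_{m-1}(Y_m;\mathbb Z)\cong(\mathbb Z/2)^{(m-1)!}\ne0 .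
\]
A wedge of $(2m-3)$-spheres, possibly empty, has no reduced homology in degree $m$. So $\Delta(\Pi_{2m}/S_{(2^m)})$ is not a wedge of spheres of top dimension. For $m=4$ this is the group $\widetilde H_4\cong(\mathbb Z/2)^6$ in a complex of dimension $5$.

\emph{Case $m=3$.} The formula gives $\widetilde H_0(Y_3)=H_1(Y_3)=0$ and $H_2(Y_3)\cong\mathbb Z^3$. Since $Y_3$ is connected, $\Sigma\Delta(Y_3)$ is simply connected, and its reduced homology is $\mathbb Z^3$ in degree $3$ only. By the Hurewicz theorem $\pi_3\cong H_3$, so a basis of $H_3$ is represented by a map $S^3\vee S^3\vee S^3\to\Sigma\Delta(Y_3)$. This is a homology isomorphism between simply connected complexes, hence a homotopy equivalence by Whitehead's theorem. By \eqref{eq:reduced}, $\Delta(\Pi_6/S_{(2,2,2)})$ is a wedge of $3$-spheres.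

\emph{Case $m=2$.} The only element of $Y_2=(\hat0,\{12,12\})$ is $\{12,1,2\}$. So $\Delta(Y_2)$ is a point, $\Sigma\Delta(Y_2)$ is contractible, and \eqref{eq:reduced} gives a wedge of circles. This completes the proof of Theorem~\ref{thm:twos}. \qed

\section{A letter of multiplicity one}\label{sec:one}

Let $x$ be a letter of multiplicity $1$. The elements in which $x$ is a singleton block form a cone. We add the other elements from the top down and find that only the atoms that join $x$ to one further letter change the homotopy type. The interval above such an atom is a poset of the same kind, for a smaller multiset.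

\begin{proof}[Proof of Theorem~\ref{thm:one}]
Let $x$ be a letter of multiplicity $1$, and let $N$ be the multiset of the other $n-1$ elements of $M$. The number in the theorem is the number $c(N)$ of distinct words with letter content $N$. We use induction on $n$.

For $n=3$ write $N=zz'$. The proper part is an antichain, consisting of $\{x,zz'\}$, $\{xz,z'\}$ and $\{xz',z\}$. These are three points if $z\ne z'$ and two points if $z=z'$, that is, a wedge of $c(N)$ copies of $S^0$.

Let $n\ge4$, let $P$ be the proper part, and let $c=\{x,N\}\in P$. The ideal $P_{\le c}$ consists of the elements of $P$ in which $\{x\}$ is a block. It has the maximum $c$, so it is contractible. The other elements of $P$ have the form $p=\{xS\}\cup\rho$ with $S\ne\emptyset$, and they form a filter. Add them to $P_{\le c}$ from the top down, with the atoms last. When $p$ is added, all of $P_{>p}$ is present, and the elements present below $p$ are those of $P_{\le c}\cap P_{<p}$. So the link of $p$ is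
\[
\Delta(P_{>p})*\Delta(P_{\le c}\cap P_{<p}).
\]

Put $f(p)=\{x,S\}\cup\rho$, which is less than $p$. Suppose $r<p$ has $\{x\}$ as a block. Since $x$ occurs only once, in a merging from $r$ to $p$ the block $xS$ is the union of $\{x\}$ and blocks of $r$ with sum $S$; hence $r\le f(p)$. So if $f(p)\ne\hat0$, then $f(p)$ is the maximum of $P_{\le c}\cap P_{<p}$, the link is contractible, and the homotopy type does not change.

We have $f(p)=\hat0$ exactly when $p=a_z:=\{xz\}\cup\text{singletons}$ for a letter $z$ of $N$. These elements are atoms, so they are added last. Nothing present lies below them, and their links are $\Delta(P_{>a_z})$. By (T1),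
\[
P\simeq\bigvee_z\Sigma P_{>a_z},
\]
over the distinct letters $z$ of $N$.

The elements $\ge a_z$ are exactly those whose block containing $x$ also contains $z$. Write this block as $xzS'$ and replace it by $x'S'$, where $x'$ is a new letter. Every merging takes the block containing $x$ into the block containing $x$, so this identifies $[a_z,\hat1]$ with the poset of partitions of the multiset $x'(N-z)$, where $N-z$ is $N$ with one copy of $z$ removed. This multiset has size $n-1\ge3$, and $x'$ has multiplicity $1$ in it. By induction $P_{>a_z}$ is a wedge of $c(N-z)$ spheres $S^{n-4}$. Sorting words by their first letter gives $\sum_zc(N-z)=c(N)$, so $P$ is a wedge of $c(N)$ spheres $S^{n-3}$.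
\end{proof}

\begin{thebibliography}{1}
\bibitem{BH} Eric Babson and Patricia Hersh, \emph{Discrete Morse functions from lexicographic orders}, arXiv:math/0311265 (2003).
\end{thebibliography}
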